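\title{The largest spectral radius of a graph with $m$ edges\\ and no $k$ disjoint triangles}

\begin{abstract}
Fix $k\ge2$ and $1\le a\le 2k-2$. For all sufficiently large $m\equiv a\pmod{2k-1}$ we determine the maximum spectral radius of a graph with $m$ edges and no $k$ vertex-disjoint triangles. Up to isolated vertices the maximizer is unique: it is the join of $K_{2k-1}$ with an independent set, together with one further vertex joined to $a$ vertices of the clique. Its spectral radius is the largest root of an explicit quartic and equals $k-1+\sqrt{m-k(k-1)-a(2k-1-a)/(2k-1)}+O(m^{-3/2})$. We deduce this from a classification of all such graphs with spectral radius at least $k-1+\sqrt{m-c_0}$, which holds for $c_0<\frac72k(k-1)$ and fails for $c_0>\frac72k(k-1)$. The classification also gives the gap between the first and the second place in every residue class.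
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, undirected and simple. For a graph $G$ we write $e(G)$ for the number of edges, $A(G)$ for the adjacency matrix, and $\lambda(G)$ for the spectral radius, the largest eigenvalue of $A(G)$. A graph is \emph{$kK_3$-free} if it contains no $k$ pairwise vertex-disjoint triangles as a (not necessarily induced) subgraph. As usual $K_n$ is the complete graph, $K_{s,s}$ the balanced complete bipartite graph, $\ell K_1$ the edgeless graph on $\ell$ vertices, and the join $G\vee H$ is the disjoint union of $G$ and $H$ together with all edges between them. Isolated vertices change neither $e(G)$ nor $\lambda(G)$, so $G\cong H$ always means that $G$ and $H$ are isomorphic after their isolated vertices are deleted.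

The squared eigenvalues of a graph with $m$ edges sum to $2m$, so $\lambda\le\sqrt{2m}$. A triangle-free graph has $\lambda\le\sqrt m$ (Lemma~\ref{lem:triangles}), and the star with $m$ edges attains this for every $m$. How much does one gain by allowing triangles, but not $k$ disjoint ones? Throughout, $k\ge2$ is fixed and
\[
p=k-1,\qquad r=2k-1=2p+1,\qquad\text{so that}\qquad \binom r2=rp,\qquad rp-p^2=p(p+1)=k(k-1).
\]

\subsection{Two ways to avoid $k$ disjoint triangles}

One can force every triangle to use two vertices of a set of size $2k-1$, or one vertex of a set of size $k-1$. Each idea gives a construction. In both, the positive eigenvector for $\lambda$ is constant on the orbits of the automorphism group (see Section~\ref{sec:tools}), so $\lambda$ can be computed from two equations.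

\begin{example}\label{ex:A}
Let $G=K_r\vee tK_1$, with $m=rp+rt$ edges. Every triangle has two vertices in the clique, so $G$ is $kK_3$-free. If the eigenvector equals $x$ on the clique and $z$ outside, then $\lambda x=2px+tz$ and $\lambda z=rx$. Hence $\lambda^2-2p\lambda=rt$, and
\[
(\lambda-p)^2=p^2+m-rp=m-k(k-1).
\]
\end{example}

\begin{example}\label{ex:B}
Let $G=K_p\vee K_{s,s}$, with $m=s^2+2ps+\frac{p(p-1)}2$ edges. Every triangle uses one of the $p$ dominating vertices, so $G$ is $kK_3$-free. Now $(\lambda-p+1)x=2sz$ and $(\lambda-s)z=px$, so $\beta=\lambda-s>0$ satisfies $\beta=2ps/(s+\beta-p+1)$. This shows first that $\beta\le4p$ for $s\ge 2p$, then that $\beta=2p+O(1/s)$, and then that $\beta=2p\bigl(1-\frac{p+1}s\bigr)+O(s^{-2})$. Therefore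
\[
(\lambda-p)^2=s^2+2ps+p^2-4p(p+1)+O(1/s)=m-\tfrac72k(k-1)+O(1/s),
\]
because $p^2-\frac{p(p-1)}2=\frac12p(p+1)$.
\end{example}

Both graphs have $\lambda=\sqrt m+p+O(m^{-1/2})$. They differ only in the bounded quantity $m-(\lambda-p)^2$, and everything in this paper happens on that scale. Example~\ref{ex:A} wins, and it is known to be optimal.

\begin{theorem}[known]\label{thm:known}
For every fixed $k\ge2$ and all sufficiently large $m$, every $kK_3$-free graph $G$ with $m$ edges satisfies $\lambda(G)\le(k-1)+\sqrt{m-k(k-1)}$. Equality holds if and only if $(2k-1)\mid m$ and $G\cong K_{2k-1}\vee\bigl(\frac m{2k-1}-(k-1)\bigr)K_1$.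
\end{theorem}

Some lower bound on $m$ is needed: $K_{3k-1}$ is $kK_3$-free and has $(\lambda-p)^2=4k(k-1)+1$, while $m-k(k-1)=\frac72k(k-1)+1$. When $r\nmid m$ the bound of Theorem~\ref{thm:known} is not attained. This leads to the following problem, which comes from Das and Yamini~V~\cite{DY}.

\medskip\noindent\textbf{Problem.} \emph{Fix $k\ge2$ and $a\in\{1,\dots,2k-2\}$. For all sufficiently large $m\equiv a\pmod{2k-1}$, determine the maximum of $\lambda(G)$ over $kK_3$-free graphs $G$ with $m$ edges, and find all graphs attaining it.}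

\subsection{The price of a vertex}

Keep the clique $R$ of size $r$, and let the outside vertices $w$ be independent, with $d_w$ neighbors in $R$. If the eigenvector were constant, say $1$, on $R$, it would equal $d_w/\lambda$ at $w$, and averaging the eigenvalue equation over $R$ would give $\lambda=2p+\frac1{r\lambda}\sum_wd_w^2$. So a vertex that spends $d$ edges returns only $d^2/r$ to $\lambda^2-2p\lambda$. Its loss is
\[
h(d)=d-\frac{d^2}r=\frac{d(r-d)}r\qquad(0\le d\le r).
\]
An edge that misses $R$ returns nothing, to first order, and loses $1$. The function $h$ is concave and vanishes at $0$ and $r$, so one guesses that the $a$ leftover edges should all be placed on a single vertex.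

For $0\le a\le r-1$, $m\equiv a\pmod r$ and $t=\frac{m-a}r-p\ge0$, let $G_{m,a}$ be the graph $K_r\vee tK_1$ together with one extra vertex joined to exactly $a$ vertices of the clique $K_r$. It has $rp+rt+a=m$ edges, and $G_{m,0}\cong K_r\vee(\frac mr-p)K_1$ is the graph of Example~\ref{ex:A}.

\subsection{Results}

\begin{theorem}\label{thm:main}
Fix $k\ge2$ and $1\le a\le2k-2$. For all sufficiently large $m\equiv a\pmod{2k-1}$, the maximum of $\lambda(G)$ over $kK_3$-free graphs with $m$ edges equals $\lambda^*=\lambda(G_{m,a})$, and $G_{m,a}$ is the unique maximizer up to isolated vertices. With $M=m-(2k-1)(k-1)$, the number $\lambda^*$ is the largest root of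
\begin{multline*}
\Phi(\lambda)=\lambda^4-(2k-3)\lambda^3-(M+2k-2)\lambda^2\\-\bigl(M-a(2k-1-a)\bigr)\lambda+\frac{a(2k-1-a)(M-a)}{2k-1}.
\end{multline*}
Moreover, with $r=2k-1$ and $h(a)=a(r-a)/r$,
\begin{equation}\label{eq:exact}
\bigl(\lambda^*-(k-1)\bigr)^2=m-k(k-1)-h(a)+\frac{a^2h(a)}{r\,\bigl(\lambda^{*2}+\lambda^*-h(a)\bigr)},
\end{equation}
so $\lambda^*=k-1+\sqrt{m-k(k-1)-h(a)}+O(m^{-3/2})$.
\end{theorem}

The theorem follows from a description of all graphs that come close to the maximum. For $X\subseteq V(G)$ we write $G[X]$ for the induced subgraph, $e(X)=e(G[X])$, $N_X(w)=N(w)\cap X$ and $d_X(w)=|N_X(w)|$.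

\begin{definition}\label{def:core}
A set $R\subseteq V(G)$ is a \emph{core} of $G$ if
\begin{itemize}
\item[(i)] $|R|=2k-1$ and $G[R]$ is complete;
\item[(ii)] $G-R$ is triangle-free, and the ends of each edge of $G-R$ have no common neighbor in $R$.
\end{itemize}
The \emph{defect} of $G$ with respect to $R$ is $\Lambda_R(G)=e(G-R)+\sum_{w\notin R}h(d_R(w))$.
\end{definition}

Condition (ii) says exactly that every triangle has at least two vertices in $R$, and the defect is the total loss in the sense explained above.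

\begin{theorem}\label{thm:structure}
Fix $k\ge2$ and $0<c_0<\frac72k(k-1)$. There are $C$ and $m_0$ such that, if $m\ge m_0$ and $G$ is a $kK_3$-free graph with $m$ edges and $\lambda(G)\ge k-1+\sqrt{m-c_0}$, then $G$ has a core $R$ with
\begin{equation}\label{eq:twosided}
m-k(k-1)-\Lambda_R(G)\le\bigl(\lambda(G)-(k-1)\bigr)^2\le m-k(k-1)-\Lambda_R(G)+Cm^{-1/2}.
\end{equation}
Conversely, every graph with $m$ edges and a core $R$ is $kK_3$-free and satisfies the left inequality in \eqref{eq:twosided}. The first statement fails for every $c_0>\frac72k(k-1)$.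
\end{theorem}

Thus, near the top, maximizing $\lambda$ means minimizing the defect, which is an arithmetic problem modulo $r$. Its smallest value is $h(a)$; the second smallest is $h(a)+\Gamma(a)$, where
\[
\Gamma(0)=\frac{2(r-1)}r,\qquad\Gamma(1)=\frac1r,\qquad\Gamma(r-1)=\frac{2(r-2)}r,
\]
\[
\Gamma(a)=\frac2r\min\{a-1,\,r-a-1\}\qquad(2\le a\le r-2).
\]

\begin{corollary}\label{cor:second}
Fix $k\ge2$ and $0\le a\le r-1$. There is a constant $C$ such that for all sufficiently large $m\equiv a\pmod r$, every $kK_3$-free graph $G\not\cong G_{m,a}$ with $m$ edges has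
\[
\lambda(G)\le k-1+\sqrt{m-k(k-1)-h(a)-\Gamma(a)+Cm^{-1/2}},
\]
and some such $G\not\cong G_{m,a}$ has $\lambda(G)\ge k-1+\sqrt{m-k(k-1)-h(a)-\Gamma(a)}$. Hence $G_{m,a}$ is the unique maximizer for every residue $a$, including $a=0$.
\end{corollary}

The proofs do not use Theorem~\ref{thm:known}. Beyond linear algebra they rely only on the theorems of Mantel and of Erd\H{o}s and Gallai, recalled in Section~\ref{sec:tools}. Section~\ref{sec:toy} shows the method for $k=2$. Theorem~\ref{thm:structure} is proved in Sections~\ref{sec:lower} and~\ref{sec:upper}, Corollary~\ref{cor:second} and with it the extremal part of Theorem~\ref{thm:main} in Section~\ref{sec:arith}, and the formulas for $\lambda^*$ in Section~\ref{sec:value}.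

\section{A triangle and an independent set}\label{sec:toy}

For a vector $y$ indexed by vertices we write $|y|$ for its Euclidean norm and $y(X)=\sum_{s\in X}y_s$; $\mathbf 1_X$ is the indicator vector of $X$.

Let $k=2$, so $p=1$, $r=3$ and $h(1)=h(2)=\frac23$. Suppose that $G$ consists of a triangle $R$ and an independent set of vertices $w$, each with $d_w\in\{1,2,3\}$ neighbors in $R$. Let $x>0$ be an eigenvector for $\lambda=\lambda(G)$, and let $y$ be its restriction to $R$, scaled so that $|y|=1$. The equation at $w\notin R$ says that the entry at $w$ is $y(N(w))/\lambda$. We substitute this into the three equations at the vertices $s\in R$, multiply them by $y_s$, and add: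
\[
\lambda=y^TA(K_3)y+\frac1\lambda\sum_{w\notin R}y(N(w))^2 .
\]
Here $y^TA(K_3)y=y(R)^2-1$ and $\sum_wd_w=m-3$, so we obtain the identity
\begin{equation}\label{eq:toy}
(\lambda-1)^2=m-2-\lambda\bigl(3-y(R)^2\bigr)-\sum_{w\notin R}\bigl(d_w-y(N(w))^2\bigr).
\end{equation}
By the Cauchy--Schwarz inequality $y(X)^2\le|X|$, so every subtracted term is nonnegative, and $(\lambda-1)^2\le m-2$.

To see the loss $h$, suppose that $(\lambda-1)^2\ge m-c_0$ for a constant $c_0$. Then $3-y(R)^2\le c_0/\lambda=O(m^{-1/2})$. Near-equality in Cauchy--Schwarz forces $y$ to be close to the constant vector, and Lemma~\ref{lem:close} below gives $y(N(w))^2=d_w^2/3+O(m^{-1/4})$. If $n$ is the number of vertices with $d_w\in\{1,2\}$, then \eqref{eq:toy} yields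
\[
(\lambda-1)^2\le m-2-\bigl(\tfrac23-O(m^{-1/4})\bigr)n,
\]
while a test vector (Lemma~\ref{lem:lower}) gives $(\lambda-1)^2\ge m-2-\frac23n$. So the best graph of this shape has the smallest $n$. Since $m=3+\sum_wd_w$, we have $n\ge1$ when $3\nmid m$, and $n=1$ only for $G_{m,a}$.

The argument has three parts: eliminate the vertices outside a bounded set, read off from the resulting identity that the eigenvector is almost uniform on $R$, and finish by arithmetic. In general three things have to be added. The set $R$ is not given and must be found. There may be edges outside the bounded set, a priori almost all of them. And Example~\ref{ex:B}, which has the same first two terms $\sqrt m+p$ and no core, must be excluded by a computation at the third order.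

\section{Tools}\label{sec:tools}

We use the following standard facts about the adjacency matrix $A$ of a graph $H$ with spectral radius $\lambda$. One has $\lambda=\max_{v\ne0}v^TAv/|v|^2$ and $0\le\lambda\le|V(H)|-1$. By the Perron--Frobenius theorem all eigenvalues lie in $[-\lambda,\lambda]$, and $\lambda$ has an eigenvector $x\ge0$; if $H$ is connected, then $x>0$ and $x$ is unique up to scaling, hence invariant under automorphisms. Finally $\operatorname{tr}A=0$, $\operatorname{tr}A^2=2e(H)$ and $\operatorname{tr}A^3=6\tau(H)$, where $\tau(H)$ is the number of triangles.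

Mantel's theorem says that a triangle-free graph on $n$ vertices has at most $n^2/4$ edges. The Erd\H{o}s--Gallai theorem (1959) says that a graph on $n\ge2p+1$ vertices with matching number at most $p$ has at most $\max\{\binom{2p+1}2,\binom p2+p(n-p)\}$ edges. We need it in the following form.

\begin{lemma}\label{lem:EG}
If $H$ has $\rho\ge1$ vertices, matching number at most $p$, and $e(H)\ge p\rho$, then $H=K_{2p+1}$.
\end{lemma}

\begin{proof}
If $\rho\ge2p+2$, then both $\binom{2p+1}2=p(2p+1)$ and $\binom p2+p(\rho-p)=p\rho-\frac{p(p+1)}2$ are smaller than $p\rho$, contradicting the Erd\H{o}s--Gallai theorem. So $\rho\le2p+1$, and $p\rho\le e(H)\le\rho(\rho-1)/2$ forces $\rho=2p+1$ and equality throughout.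
\end{proof}

\begin{lemma}\label{lem:triangles}
If $\lambda=\lambda(H)$, then $3\tau(H)\ge\lambda(\lambda^2-e(H))$. In particular $\lambda(H)\le\sqrt{e(H)}$ if $H$ is triangle-free.
\end{lemma}

\begin{proof}
Let $\lambda=\lambda_1\ge\lambda_2\ge\cdots$ be the eigenvalues. Since $\lambda_i\ge-\lambda$, we have $\lambda_i^3\ge-\lambda\lambda_i^2$, so
\[
6\tau(H)=\sum_i\lambda_i^3\ge\lambda^3-\lambda\sum_{i\ge2}\lambda_i^2=\lambda^3-\lambda\bigl(2e(H)-\lambda^2\bigr)=2\lambda\bigl(\lambda^2-e(H)\bigr).\qedhere
\]
\end{proof}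

\begin{lemma}\label{lem:close}
Let $y\ge0$ be a unit vector indexed by a set $S$, let $\emptyset\ne R\subseteq S$, $\rho=|R|$, and $\eta=\rho-y(R)^2$. Then $|y-\mathbf 1_R/\sqrt\rho\,|^2\le2\eta$, and for every $X\subseteq S$
\[
\Bigl|\,y(X)^2-\frac{|X\cap R|^2}\rho\,\Bigr|\le3|S|\sqrt\eta .
\]
\end{lemma}

\begin{proof}
Put $u=\mathbf 1_R/\sqrt\rho$ and $z=y^Tu=y(R)/\sqrt\rho\in[0,1]$. Then $|y-u|^2=2-2z\le2-2z^2=2\eta/\rho\le2\eta$. By Cauchy--Schwarz, $|y(X)-u(X)|\le\sqrt{2\eta|S|}$ and $y(X)+u(X)\le2\sqrt{|S|}$; the product is at most $2\sqrt2\,|S|\sqrt\eta$, and $u(X)^2=|X\cap R|^2/\rho$.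
\end{proof}

The next lemma is the elimination step of Section~\ref{sec:toy} for an arbitrary set $S$. When $F=G-S$ has edges, the factor $1/\lambda$ becomes the resolvent $(\lambda I-A(F))^{-1}$, and we bound it in three ways.

\begin{lemma}[elimination]\label{lem:elim}
Let $G$ have $m$ edges, $\lambda=\lambda(G)$, and $\emptyset\ne S\subsetneq V(G)$. Put $F=G-S$, $f=e(F)$, $\sigma=e(S)$, and let $D=m-f-\sigma$ be the number of edges between $S$ and $V(F)$. Let $\lambda(F)\le\theta<\lambda$, and let $x\ge0$ be an eigenvector of $A(G)$ for $\lambda$. Then the restriction $x_S$ is nonzero. Put $A_S=A(G[S])$, $A_F=A(F)$ and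
\[
y=\frac{x_S}{|x_S|},\qquad\alpha=y^TA_Sy,\qquad b_w=y(N_S(w))\ \ (w\in V(F)),\qquad\delta=D-|b|^2 .
\]
Then $0\le\alpha\le\lambda(G[S])\le|S|-1$, $0\le b_w\le\sqrt{|S|}$, $0\le b^TA_Fb\le2|S|f$, and
\begin{align}
&\delta=\sum_{w\notin S}\bigl(d_S(w)-y(N_S(w))^2\bigr),\quad\text{with nonnegative summands},\label{eq:slack}\\
&\lambda(\lambda^2-m)+\lambda\sigma+\lambda\delta\le\alpha(\lambda^2-\theta^2)+b^TA_Fb+\lambda(\theta^2-f),\label{eq:vector}\\
&\lambda(\lambda^2-m)+\lambda\sigma\le\alpha(\lambda^2-\theta^2)+2\sum_{s\in S}e(N(s)\setminus S)+\lambda(\theta^2-f),\label{eq:trace}\\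
&\lambda\le\alpha+\frac{|b|^2}\lambda+\frac{b^TA_Fb}{\lambda^2}+\frac{|A_Fb|^2}{\lambda^2(\lambda-\theta)}.\label{eq:expand}
\end{align}
If $F$ is triangle-free and $\lambda^2>m$, then $\theta=\sqrt f$ is admissible, and
\begin{equation}\label{eq:crude}
\lambda^2-m+\delta\le2|S|\lambda .
\end{equation}
\end{lemma}

\begin{proof}
Let $B$ be the $V(F)\times S$ block of $A(G)$, so $b=By$. The eigenvalue equations read $(\lambda I-A_F)x_F=Bx_S$ and $\lambda x_S=A_Sx_S+B^Tx_F$. The eigenvalues $\vartheta$ of $A_F$ lie in $[-\theta,\theta]$, so $\lambda I-A_F$ is positive definite. Hence $x_S=0$ would give $x=0$, and $x_F=(\lambda I-A_F)^{-1}Bx_S$. Multiplying the second equation by $x_S^T/|x_S|^2$ gives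
\begin{equation}\label{eq:schur}
\lambda=\alpha+b^T(\lambda I-A_F)^{-1}b .
\end{equation}
The bounds on $\alpha$ hold because $y\ge 0$ and $|y|=1$. Cauchy--Schwarz gives $b_w^2\le d_S(w)\le|S|$, hence $b^TA_Fb=2\sum_{uv\in E(F)}b_ub_v\le2|S|f$, and \eqref{eq:slack} follows from $D=\sum_{w\notin S}d_S(w)$.

If $g_1(\vartheta)\le g_2(\vartheta)$ at every eigenvalue $\vartheta$ of $A_F$, then $v^Tg_1(A_F)v\le v^Tg_2(A_F)v$ for all $v$, by expanding $v$ in an orthonormal eigenbasis. We apply this with $g_1(\vartheta)=1/(\lambda-\vartheta)$ and the two bounds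
\[
\frac1{\lambda-\vartheta}=\frac{\lambda+\vartheta}{\lambda^2-\vartheta^2}\le\frac{\lambda+\vartheta}{\lambda^2-\theta^2},
\]
\[
\frac1{\lambda-\vartheta}=\frac1\lambda+\frac\vartheta{\lambda^2}+\frac{\vartheta^2}{\lambda^2(\lambda-\vartheta)}\le\frac1\lambda+\frac\vartheta{\lambda^2}+\frac{\vartheta^2}{\lambda^2(\lambda-\theta)} .
\]
The second bound, with $v=b$ in \eqref{eq:schur}, is \eqref{eq:expand}. The first gives $(\lambda-\alpha)(\lambda^2-\theta^2)\le\lambda|b|^2+b^TA_Fb$; inserting $|b|^2=m-f-\sigma-\delta$ and writing $\lambda(\lambda^2-\theta^2)=\lambda(\lambda^2-m)+\lambda(m-\theta^2)$ gives \eqref{eq:vector}.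

For \eqref{eq:trace}, the matrix $P=B^T(\lambda I-A_F)^{-1}B$ is positive semidefinite, so $\lambda-\alpha=y^TPy\le\operatorname{tr}P$. The column of $B$ indexed by $s$ is the indicator vector of $N(s)\setminus S$. Applying the first bound to each column,
\[
(\lambda-\alpha)(\lambda^2-\theta^2)\le\sum_{s\in S}\bigl(\lambda|N(s)\setminus S|+2e(N(s)\setminus S)\bigr)=\lambda(m-f-\sigma)+2\sum_{s\in S}e(N(s)\setminus S),
\]
and the same rearrangement gives \eqref{eq:trace}.

If $F$ is triangle-free and $\lambda^2>m$, then $\lambda(F)\le\sqrt f\le\sqrt m<\lambda$ by Lemma~\ref{lem:triangles}. With $\theta=\sqrt f$ the right side of \eqref{eq:vector} is at most $|S|(\lambda^2-f)+2|S|f\le2|S|\lambda^2$; dividing by $\lambda$ gives \eqref{eq:crude}.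
\end{proof}

Inequalities \eqref{eq:vector} and \eqref{eq:trace} are local versions of Lemma~\ref{lem:triangles}. The left side contains the same quantity $\lambda(\lambda^2-m)$, and the three terms on the right correspond to triangles with two vertices, one vertex and no vertex in $S$. The \emph{slack} $\delta$ measures how far the vectors $\mathbf 1_{N_S(w)}$ are from being parallel to $y$; \eqref{eq:vector} keeps it, while \eqref{eq:trace} gives it up in exchange for a middle term that does not depend on $y$.

\section{Graphs with a core: the lower bound}\label{sec:lower}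

\begin{lemma}\label{lem:lower}
If $G$ has $m$ edges and a core $R$, then $G$ is $kK_3$-free, $\lambda(G)\ge p$, and $(\lambda(G)-p)^2\ge m-k(k-1)-\Lambda_R(G)$.
\end{lemma}

\begin{proof}
Every triangle has at least two vertices in $R$ and $|R|<2k$, so there are no $k$ disjoint triangles. Let $d_w=d_R(w)$, $\Sigma=\sum_{w\notin R}d_w^2$, and let $\ell=p+\sqrt{p^2+\Sigma/r}$ be the positive root of $\ell^2-2p\ell=\Sigma/r$. Let $v$ equal $1$ on $R$ and $d_w/\ell$ at $w\notin R$. The edges inside $R$ contribute $2rp$ to $v^TA(G)v$, the edges between $R$ and its complement contribute $2\Sigma/\ell$, and the remaining edges contribute a nonnegative amount. Since $2rp+\Sigma/\ell=r\ell$,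
\[
v^TA(G)v\ge2rp+\frac{2\Sigma}\ell=r\ell+\frac\Sigma\ell=\ell\Bigl(r+\frac\Sigma{\ell^2}\Bigr)=\ell|v|^2 .
\]
So $\lambda(G)\ge\ell\ge p$ and $(\lambda(G)-p)^2\ge p^2+\Sigma/r$. Finally $d^2/r=d-h(d)$ and $\sum_wd_w=m-rp-e(G-R)$, so $p^2+\Sigma/r=m-k(k-1)-\Lambda_R(G)$.
\end{proof}

This proves the converse statement of Theorem~\ref{thm:structure} and the left inequality in \eqref{eq:twosided}. The clique $K_r$ is a core of $G_{m,a}$ with defect $h(a)$, so $G_{m,a}$ is $kK_3$-free and
\begin{equation}\label{eq:Gma}
\lambda(G_{m,a})\ge p+\sqrt{m-k(k-1)-h(a)} .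
\end{equation}

\section{Finding the core: the upper bound}\label{sec:upper}

In this section $0<c_0<\frac72k(k-1)$, and $G$ is a $kK_3$-free graph with $m$ edges and
\[
\lambda=\lambda(G)\ge p+\sqrt{m-c_0}.
\]
Constants in $O(\cdot)$ depend only on $k$ and $c_0$, and $m$ is assumed large in terms of $k$ and $c_0$ whenever needed. Lemma~\ref{lem:elim} will be applied to several sets $S$ of bounded size (so $S\ne V(G)$), always with one fixed eigenvector $x\ge0$; the symbols $F,f,\sigma,D,y,\alpha,b,\delta$ refer to the current $S$. Let $T$ be the vertex set of a maximal family of disjoint triangles. Then $|T|\le3p<3k$, and every triangle of $G$ meets $T$.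

\begin{lemma}\label{lem:size}
Put $\mu=\lambda-\sqrt m$. Then $p-c_0m^{-1/2}\le\mu\le6k$, and
\begin{equation}\label{eq:budget}
\lambda^2\ge m+\sqrt m,\qquad\lambda(\lambda^2-m)\ge2pm-2c_0\sqrt m .
\end{equation}
In particular $\sqrt m<\lambda\le2\sqrt m$ and $\lambda^2=m+O(\sqrt m)$.
\end{lemma}

\begin{proof}
The lower bound on $\mu$ follows from $\sqrt m-\sqrt{m-c_0}=c_0/(\sqrt m+\sqrt{m-c_0})\le c_0/\sqrt m$. Hence $\mu>0$ and $\lambda^2-m\ge2\mu\sqrt m\ge2p\sqrt m-2c_0\ge\sqrt m$; multiplying by $\lambda>\sqrt m$ gives the second part of \eqref{eq:budget}. As $\lambda>\sqrt m$, Lemma~\ref{lem:triangles} shows that $T\ne\emptyset$. The graph $G-T$ is triangle-free, so \eqref{eq:crude} with $S=T$ gives $\lambda^2-m\le6k\lambda$, that is, $\lambda\le3k+\sqrt{9k^2+m}\le\sqrt m+6k$.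
\end{proof}

So the left sides of \eqref{eq:vector} and \eqref{eq:trace} are at least $2pm-O(\sqrt m)$, and this amount must be supplied by the right sides. In Example~\ref{ex:A}, with $S$ the clique, it comes from the first term: $\alpha=2p$ and $f=0$. In Example~\ref{ex:B}, with $S$ the set of dominating vertices, it comes from the middle term: each of the $p$ vertices of $S$ sees all $f=m-O(\sqrt m)$ edges of $F$. Our first task is to tell these two mechanisms apart.

\subsection{Hubs}

Call a vertex $v$ a \emph{hub} if $G[N(v)]$ has a matching with $3k$ edges. A hub lies in so many otherwise disjoint triangles that one of them avoids any $3k-1$ prescribed vertices other than $v$: each prescribed vertex lies on at most one edge of the matching. For large $s$ the dominating vertices of Example~\ref{ex:B} are hubs. Example~\ref{ex:A} has none, since every edge in a neighborhood meets the clique, which has fewer than $3k$ vertices. Let $Q$ be the set of hubs of $G$ and $q=|Q|$.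

\begin{lemma}\label{lem:hubs}
We have $q\le p$, and if $q=p$ then $G-Q$ is triangle-free.
\end{lemma}

\begin{proof}
Given $k$ hubs, choose one after another a triangle on each that avoids the other $k-1$ hubs and the at most $2(k-1)$ further vertices used before. At most $3k-3$ vertices are prescribed at each stage, so we obtain $k$ disjoint triangles, a contradiction. If $q=p$ and $G-Q$ contains a triangle, do the same with the $p$ hubs, avoiding also the three vertices of that triangle. Now at most $(p-1)+2(p-1)+3=3k-3$ vertices are prescribed, and again there are $p+1=k$ disjoint triangles.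
\end{proof}

The case $q=p$ is the one of Example~\ref{ex:B}. It is consistent with \eqref{eq:budget} at order $m$, so we must go one order further. The loss comes from Mantel's theorem: to see almost all of $m$ edges that form no triangle, a hub needs about $2\sqrt m$ neighbors, and these edges are missing from $F$. This lemma is the only place where $c_0<\frac72k(k-1)$ is used.

\begin{lemma}\label{lem:notp}
We have $q\le p-1$.
\end{lemma}

\begin{proof}
Suppose $q=p$. Take $S=Q$ and $\theta=\sqrt f$, which is admissible by Lemmas~\ref{lem:hubs} and~\ref{lem:size}. Write $e_s=e(N(s)\setminus S)\le f$ and $\lambda_S=\lambda(G[S])\le p-1$. Then \eqref{eq:trace} reads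
\begin{equation}\label{eq:hubineq}
\lambda(\lambda^2-m)+\lambda\sigma\le\lambda_S(\lambda^2-f)+2\sum_{s\in S}e_s .
\end{equation}

\emph{Order $m$.} By \eqref{eq:budget} and $\lambda^2-f=m-f+O(\sqrt m)$,
\[
2pm-O(\sqrt m)\le(p-1)(m-f)+2\sum_se_s\le(p-1)(m-f)+2pf .
\]
Comparing the two ends gives $(p+1)(m-f)=O(\sqrt m)$. Then the first inequality gives $\sum_se_s\ge pm-O(\sqrt m)$, and since each of the $p$ summands is at most $m$, each satisfies $e_s\ge m-O(\sqrt m)$. The graph induced on $N(s)\setminus S$ is triangle-free, so Mantel's theorem gives $|N(s)\setminus S|\ge2\sqrt{e_s}\ge2\sqrt m-O(1)$. Hence $D\ge2p\sqrt m-O(1)$ and $f\le m-2p\sqrt m+O(1)$.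

\emph{Order $\sqrt m$.} The right side of \eqref{eq:hubineq} is at most
\[
\lambda_S\lambda^2+(2p-\lambda_S)f\le\lambda_S\lambda^2+(2p-\lambda_S)(m-2p\sqrt m)+O(1).
\]
With $\lambda=\sqrt m+\mu$ and $\mu=O(1)$ we have $\lambda^2=m+2\mu\sqrt m+O(1)$, $\lambda(\lambda^2-m)=2\mu m+3\mu^2\sqrt m+O(1)$ and $\lambda\sigma=\sigma\sqrt m+O(1)$. So
\[
2(\mu-p)m\le\sqrt m\,\bigl[\,2\lambda_S\mu-3\mu^2-\sigma-2p(2p-\lambda_S)\,\bigr]+O(1).
\]
The bracket is bounded, so $\mu\le p+O(m^{-1/2})$, and with Lemma~\ref{lem:size} we get $\mu=p+O(m^{-1/2})$. The bracket therefore equals $4p\lambda_S-\sigma-7p^2+O(m^{-1/2})$, and dividing by $\sqrt m$ gives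
\begin{equation}\label{eq:thirdorder}
2(\mu-p)\sqrt m\le4p\lambda_S-\sigma-7p^2+O(m^{-1/2}).
\end{equation}

\emph{The best graph on $Q$ is complete.} We claim that $4p\lambda_S-\sigma\le\frac72p(p-1)$, the value for $G[S]=K_p$. For $p=1$ both sides are $0$. For $p\ge2$, the other $p-1$ eigenvalues of $G[S]$ sum to $-\lambda_S$, so their squares sum to at least $\lambda_S^2/(p-1)$, and $2\sigma\ge\lambda_S^2+\lambda_S^2/(p-1)=p\lambda_S^2/(p-1)$. Writing $\lambda_S=(p-1)\xi$ with $0\le\xi\le1$, we get $4p\lambda_S-\sigma\le p(p-1)(4\xi-\frac12\xi^2)\le\frac72p(p-1)$, because $4\xi-\frac12\xi^2$ increases on $[0,1]$.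

Since $\frac72p(p-1)-7p^2=-\frac72p(p+1)$, inequality \eqref{eq:thirdorder} gives
\[
(\lambda-p)^2=m+2(\mu-p)\sqrt m+(\mu-p)^2\le m-\tfrac72k(k-1)+O(m^{-1/2}),
\]
which contradicts $(\lambda-p)^2\ge m-c_0$ for large $m$.
\end{proof}

\subsection{A vertex of linear degree}

With at most $p-1$ hubs, the middle term of \eqref{eq:trace} for $S=Q$ is at most $2(p-1)m$, which is $2m$ short. If all degrees were small compared with $m$, the other two terms could not make up the difference: the hubs would meet few edges, and a vertex that is not a hub lies in at most $6k\Delta(G)$ triangles, where $\Delta(G)$ is the maximum degree.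

\begin{lemma}\label{lem:degree}
Let $\varepsilon_0=1/(500k^2)$. Then $\Delta(G)\ge\varepsilon_0m$.
\end{lemma}

\begin{proof}
Suppose $\Delta(G)<\varepsilon_0m$. Let $F=G-Q$, so $f=e(F)\ge m-k\varepsilon_0m\ge m/4$. Every triangle of $F$ contains a vertex $v\in T\setminus Q$. As $v$ is not a hub, a maximum matching of $G[N(v)]$ has fewer than $6k$ vertices, and these meet every edge of $G[N(v)]$, since otherwise the matching could be extended. So $v$ lies in at most $6k\varepsilon_0m$ triangles, and $\tau(F)\le18k^2\varepsilon_0m$.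

Put $\theta=\max\{\lambda(F),\sqrt f\}$. If $\theta>\sqrt f$, Lemma~\ref{lem:triangles} gives $\theta^2-f\le3\tau(F)/\theta$; so in any case
\[
0\le\theta^2-f\le\frac{54k^2\varepsilon_0m}{\sqrt f}\le108k^2\varepsilon_0\sqrt m<\tfrac14\sqrt m .
\]
By \eqref{eq:budget}, $\theta^2<m+\frac14\sqrt m<\lambda^2$. If $q=0$, then $F=G$ and $\lambda\le\theta$, a contradiction. If $q\ge1$, apply \eqref{eq:trace} with $S=Q$. Here $\alpha\le k$, $\lambda^2-\theta^2\le\lambda^2-f\le k\varepsilon_0m+O(\sqrt m)$, the middle term is at most $2qm\le 2(p-1)m$ by Lemma~\ref{lem:notp}, and $\lambda(\theta^2-f)\le108k^2\varepsilon_0m+O(\sqrt m)$. With \eqref{eq:budget},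
\[
2pm\le k^2\varepsilon_0m+2(p-1)m+108k^2\varepsilon_0m+O(\sqrt m),
\]
that is, $2\le\frac{109}{500}+O(m^{-1/2})$, which is false for large $m$.
\end{proof}

\subsection{One neighborhood dominates}

We now eliminate everything outside a bounded set $S$ chosen so that $G-S$ has no triangle and no vertex of large degree. Let
\[
\varepsilon=\varepsilon_0^2/128,\qquad L=\{v:d(v)\ge\varepsilon m\},\qquad S=L\cup T,\qquad\nu=|S| .
\]
As the degrees sum to $2m$, $|L|\le2/\varepsilon$ and $\nu\le2/\varepsilon+3k=O(1)$. The graph $F=G-S$ is triangle-free with $\Delta(F)<\varepsilon m$, and we take $\theta=\sqrt f$. A vertex $v_0$ of maximum degree lies in $L$ and has at least $\varepsilon_0m-\nu$ neighbors in $F$, so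
\begin{equation}\label{eq:Dbig}
D\ge\tfrac12\varepsilon_0m .
\end{equation}
For $\emptyset\ne X\subseteq S$ let $n_X$ be the number of $w\in V(F)$ with $N_S(w)=X$. Then $D=\sum_X|X|n_X$, and \eqref{eq:slack} and \eqref{eq:crude} give
\begin{equation}\label{eq:slacksmall}
\delta=\sum_Xn_X\bigl(|X|-y(X)^2\bigr)\le2\nu\lambda=O(\sqrt m),
\end{equation}
with nonnegative terms. There are linearly many edges but only $O(\sqrt m)$ slack. A unit vector cannot be almost parallel to two different indicator vectors, so almost all of these edges come from a single neighborhood type.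

\begin{lemma}\label{lem:dominant}
There is a nonempty set $R\subseteq S$, of size $\rho$, such that
\begin{itemize}
\item[(a)] $\rho-y(R)^2=O(m^{-1/2})$;
\item[(b)] $\sum_{\emptyset\ne X\ne R}|X|n_X=O(\sqrt m)$;
\item[(c)] $n_R\ge\frac12\varepsilon_0m$ and $\rho\le2/\varepsilon_0$.
\end{itemize}
\end{lemma}

\begin{proof}
There are fewer than $2^\nu$ types $X$, so some $R$ has $|R|n_R\ge2^{-\nu}D$. By \eqref{eq:Dbig}, $n_R\ge cm$ with $c>0$ depending only on $k$, and (a) follows from \eqref{eq:slacksmall}. By Lemma~\ref{lem:close},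
\begin{equation}\label{eq:yX}
y(X)^2=\frac{|X\cap R|^2}\rho+O(m^{-1/4})\qquad(X\subseteq S).
\end{equation}
Let $\emptyset\ne X\ne R$. If $X\not\subseteq R$, then $|X|-|X\cap R|^2/\rho\ge|X|-|X\cap R|\ge1$. If $X\subsetneq R$, then $\rho\ge2$ and $|X|-|X|^2/\rho=|X|(\rho-|X|)/\rho\ge(\rho-1)/\rho\ge\frac12$. So $|X|-y(X)^2\ge\frac14$ for large $m$, and \eqref{eq:slacksmall} gives $\sum_{X\ne R}n_X\le4\delta$, which implies (b) because $|X|\le\nu$. Every neighbor $w$ of $v_0$ in $F$ has $N_S(w)\ne\emptyset$, and by (b) all but $O(\sqrt m)$ of them have $N_S(w)=R$. Hence $n_R\ge\varepsilon_0m-\nu-O(\sqrt m)\ge\frac12\varepsilon_0m$, and $\rho n_R\le D\le m$ gives $\rho\le2/\varepsilon_0$.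
\end{proof}

So far $F$ could still contain a positive fraction of all edges. We rule this out with \eqref{eq:expand}: each edge of $F$ lowers the main term $|b|^2\le m-f$ by one, and because the degrees in $F$ are small it regains at most one half through the last term. Here it matters that the bound on $\rho$ in (c) does not depend on $\varepsilon$. The trivial bound $b_u^2\le\nu$ is of order $1/\varepsilon$ and would cancel the gain from $\Delta(F)<\varepsilon m$.

\begin{lemma}\label{lem:fsmall}
We have $e(G-S)=O(\sqrt m)$ and $e(G-R)=O(\sqrt m)$.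
\end{lemma}

\begin{proof}
By \eqref{eq:yX}, $b_u^2\le\rho+O(m^{-1/4})\le2\rho$ for all $u\in V(F)$. Hence
\[
|A_Fb|^2=\sum_{v\in V(F)}\Bigl(\sum_{u:\,uv\in E(F)}b_u\Bigr)^2\le2\rho\sum_{v\in V(F)}d_F(v)^2\le2\rho\,\Delta(F)\cdot2f\le4\rho\varepsilon mf,
\]
where $d_F(v)$ is the degree in $F$. By \eqref{eq:Dbig}, $f\le(1-\frac{\varepsilon_0}2)m$, so $\sqrt f\le(1-\frac{\varepsilon_0}4)\sqrt m$ and $\lambda-\sqrt f\ge\frac{\varepsilon_0}4\sqrt m$. Using $\lambda^2>m$ and $\rho\le2/\varepsilon_0$, the last term of \eqref{eq:expand} is at most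
\[
\frac{16\rho\varepsilon f}{\varepsilon_0\sqrt m}\le\frac{32\varepsilon f}{\varepsilon_0^2\sqrt m}=\frac f{4\sqrt m}.
\]
Multiply \eqref{eq:expand} by $\lambda\le2\sqrt m$ and use $\alpha\le\nu$, $|b|^2\le D\le m-f$ and $b^TA_Fb/\lambda\le2\nu m/\sqrt m$. The result is $m<\lambda^2\le m-f+\frac f2+O(\sqrt m)$, so $f=O(\sqrt m)$.

An edge of $G-R$ that is not an edge of $F$ either lies inside $S$, and there are $O(1)$ of these, or joins a vertex of $S\setminus R$ to a vertex $w\notin S$. In the latter case $\emptyset\ne N_S(w)\ne R$, so there are $O(\sqrt m)$ such edges by Lemma~\ref{lem:dominant}(b).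
\end{proof}

With $f$ negligible, the whole amount $2pm$ must come from the first term of \eqref{eq:vector}. This makes $G[R]$ dense, while $kK_3$-freeness bounds its matching number.

\begin{lemma}\label{lem:core}
The set $R$ is a core of $G$, and $W=\{w\notin R:R\subseteq N(w)\}$ has $|W|\ge\frac12\varepsilon_0m$.
\end{lemma}

\begin{proof}
The bound on $|W|$ follows from $|W|\ge n_R$. By \eqref{eq:budget}, \eqref{eq:vector} and Lemma~\ref{lem:fsmall}, $2pm-O(\sqrt m)\le\alpha\lambda^2+2\nu f=\alpha m+O(\sqrt m)$, so $\alpha\ge2p-O(m^{-1/2})$. Let $u=\mathbf 1_R/\sqrt\rho$. All eigenvalues of $A_S$ have absolute value at most $\nu$, so by Lemma~\ref{lem:close} and Lemma~\ref{lem:dominant}(a)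
\[
\Bigl|\alpha-\frac{2e(R)}\rho\Bigr|=\bigl|(y-u)^TA_S(y+u)\bigr|\le2\nu|y-u|=O(m^{-1/4}).
\]
Thus the integer $e(R)-p\rho$ is at least $-O(m^{-1/4})$, and so $e(R)\ge p\rho$. Any family of at most $k$ disjoint edges of $G[R]$ can be completed to disjoint triangles by distinct vertices of $W$, and these can be chosen outside any given set of three vertices. In particular $G[R]$ has no matching with $k=p+1$ edges, and Lemma~\ref{lem:EG} gives $G[R]=K_{2p+1}$. This is (i).

For (ii), a triangle in $G-R$ together with $p$ disjoint edges of $G[R]$, completed by vertices of $W$ off that triangle, gives $k$ disjoint triangles. If the ends of an edge $uv$ of $G-R$ have a common neighbor $s\in R$, then the triangle $suv$ together with a perfect matching of the clique $R\setminus\{s\}$ on $2p$ vertices, completed by vertices of $W\setminus\{u,v\}$, does the same. Both are impossible.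
\end{proof}

\subsection{The defect}

It remains to repeat the computation of Section~\ref{sec:toy} with the core in place of the triangle. Eliminating with respect to $R$ itself gives the exact bound $\alpha\le2p$, and the linearly many vertices of $W$ pin $y$ down more precisely than before.

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
In view of Lemmas~\ref{lem:lower} and~\ref{lem:core}, we have to prove the right inequality in \eqref{eq:twosided} and the last sentence of the theorem.

Apply Lemma~\ref{lem:elim} with $S=R$ and $\theta=\sqrt f$, where now $F=G-R$ is triangle-free and $f=O(\sqrt m)$ by Lemma~\ref{lem:fsmall}. We have $\sigma=rp$, $\alpha\le2p$, $b_u^2\le r$, $b^TA_Fb\le2rf$, and $|A_Fb|^2\le r\sum_vd_F(v)^2\le r\Delta(F)\cdot2f\le2rf^2$. Also $\lambda-\sqrt f\ge\frac12\sqrt m$. Multiplying \eqref{eq:expand} by $\lambda$,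
\[
\lambda^2-2p\lambda\le|b|^2+\frac{2rf}\lambda+\frac{2rf^2}{\lambda(\lambda-\sqrt f)}\le|b|^2+\frac{2rf}{\sqrt m}+\frac{4rf^2}m\le|b|^2+C_1\frac f{\sqrt m}.
\]
Since $|b|^2=m-rp-f-\delta$, adding $p^2$ gives
\begin{equation}\label{eq:fine}
(\lambda-p)^2\le m-k(k-1)-\bigl(1-C_1m^{-1/2}\bigr)f-\delta .
\end{equation}
As $(\lambda-p)^2\ge m-c_0$, we get $\delta\le c_0$. Each vertex of $W$ contributes $r-y(R)^2$ to the sum \eqref{eq:slack}, so $r-y(R)^2\le c_0/|W|=O(1/m)$, and Lemma~\ref{lem:close} gives $|y(X)^2-|X|^2/r|\le C_2m^{-1/2}$ for all $X\subseteq R$. Let $w\notin R$ and $d=d_R(w)$. If $0<d<r$, then $d(r-d)\ge r-1$, so $h(d)\ge\frac{r-1}r\ge\frac23$ and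
\[
d-y(N_R(w))^2\ge h(d)-C_2m^{-1/2}\ge\bigl(1-\tfrac32C_2m^{-1/2}\bigr)h(d).
\]
If $d\in\{0,r\}$, the same holds because $h(d)=0$ and the left side is nonnegative. Summing over $w$ and inserting the result in \eqref{eq:fine}, we obtain, with $C_3=\max\{C_1,\frac32C_2\}$,
\[
(\lambda-p)^2\le m-k(k-1)-\bigl(1-C_3m^{-1/2}\bigr)\Lambda_R(G).
\]
Using $(\lambda-p)^2\ge m-c_0$ once more, $\Lambda_R(G)\le2c_0$ for large $m$, and the right inequality in \eqref{eq:twosided} holds with $C=2c_0C_3$.

Now let $c_0>\frac72k(k-1)$. By Example~\ref{ex:B}, the graph $G=K_p\vee K_{s,s}$ is $kK_3$-free and has $\lambda(G)\ge p+\sqrt{m-c_0}$ for all large $s$. It has no core. For $k\ge3$ its clique number is $p+2=k+1<2k-1$, so (i) fails. For $k=2$ and $s\ge2$, every triangle $R$ contains the dominating vertex, which is a common neighbor of the ends of every edge of $G-R$, and $G-R=K_{s-1,s-1}$ has edges; so (ii) fails.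
\end{proof}

\section{Minimizing the defect}\label{sec:arith}

Since $h(0)=h(r)=0$, we may regard $h$ as a function on residues modulo $r$; it satisfies $h(-c)=h(c)$. The concavity of $h$ becomes strict subadditivity.

\begin{lemma}\label{lem:subadd}
For $i,j\in\{1,\dots,r-1\}$,
\[
h(i)+h(j)-h(i+j)=\begin{cases}2ij/r&\text{if }i+j\le r,\\2(r-i)(r-j)/r&\text{if }i+j\ge r.\end{cases}
\]
Consequently $h(c_1)+\dots+h(c_n)\ge h(c_1+\dots+c_n)$ for all residues $c_1,\dots,c_n$.
\end{lemma}

\begin{proof}
If $i+j\le r$, then $h(d)=d-d^2/r$ gives $h(i)+h(j)-h(i+j)=\bigl((i+j)^2-i^2-j^2\bigr)/r$. If $i+j\ge r$, then $(r-i)+(r-j)\le r$; apply the first case to $r-i$ and $r-j$ and use $h(-c)=h(c)$ three times. So $h(i)+h(j)\ge h(i+j)$ for nonzero residues, with equality if $i$ or $j$ is zero, and the last statement follows by induction on $n$.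
\end{proof}

The values of $\Gamma$ come from three ways of changing $G_{m,a}$: split $a$ as $1+(a-1)$, at extra cost
\[
E_1=\frac{2(a-1)}r\quad(\text{possible if }a\ge2),
\]
split it as $a\equiv(r-1)+(a+1)$, at extra cost
\[
E_2=\frac{2(r-a-1)}r\quad(\text{possible if }a\le r-2),
\]
or, for $a=1$, detach the pendant edge, at extra cost $1-h(1)=1/r$. Indeed $\Gamma(0)=E_2$, $\Gamma(r-1)=E_1$, $\Gamma(a)=\min\{E_1,E_2\}$ for $2\le a\le r-2$, and $\Gamma(1)=1/r\le2(r-2)/r=E_2$. Thus $\Gamma(a)\le E_1$ if $a\ge2$, $\Gamma(a)\le E_2$ if $a\le r-2$, and $0<\Gamma(a)\le\frac{2(r-1)}r$ for all $a$.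

\begin{proposition}\label{prop:arith}
Let $0\le a\le r-1$ and $m\equiv a\pmod r$.
\begin{itemize}
\item[(a)] If $G$ has $m$ edges and a core $R$, then $G\cong G_{m,a}$ or $\Lambda_R(G)\ge h(a)+\Gamma(a)$.
\item[(b)] If $m$ is large, there is a graph $G\not\cong G_{m,a}$ with $m$ edges and a core $R$ such that $\Lambda_R(G)=h(a)+\Gamma(a)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $f=e(G-R)$ and $d_w=d_R(w)$. Form a list of \emph{items} $c_1,\dots,c_j\in\{1,\dots,r-1\}$: one item equal to $1$ for each edge of $G-R$, and one item equal to $d_w$ for each $w\notin R$ with $0<d_w<r$. From $m=rp+f+\sum_wd_w$ and $1=h(1)+\frac1r$ we get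
\[
c_1+\dots+c_j\equiv a\pmod r,\qquad\Lambda_R(G)=\frac fr+\sum_{i=1}^jh(c_i).
\]
If $f=0$, then $G$ is determined up to isolated vertices by the neighborhoods of the vertices that give items and by the number of vertices with $d_w=r$, which is fixed by $m$. So if $j=0$, then $a=0$ and $G\cong G_{m,0}$. Let $j\ge1$.

\emph{Some item $c$ differs from $a$.} Let $c'\in\{1,\dots,r-1\}$ represent the nonzero residue $a-c$. The other items sum to $c'$ modulo $r$, so Lemma~\ref{lem:subadd} gives $\Lambda_R(G)-h(a)\ge h(c)+h(c')-h(c+c')$. Now $c+c'\in\{a,a+r\}$. If $c+c'=a$, then $a\ge2$ and the right side is $2xz/r$ with $x=c$, $z=c'$, $x+z=a$. If $c+c'=a+r$, it is $2xz/r$ with $x=r-c$, $z=r-c'$, $x+z=r-a$, and so $a\le r-2$. For integers $x,z\ge1$ we have $xz\ge x+z-1$, so the excess is at least $E_1$ in the first case and at least $E_2$ in the second; in both it is at least $\Gamma(a)$.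

\emph{All items equal $a$.} Then $a\ge1$ and $(j-1)a\equiv0\pmod r$, so $j\ne2$. If $j\ge3$, the excess is at least $2h(a)\ge\frac{2(r-1)}r\ge\Gamma(a)$. If $j=1$ and the item comes from a vertex, then $f=0$ and $G\cong G_{m,a}$. If $j=1$ and the item comes from an edge, then $a=1$, $f=1$ and $\Lambda_R(G)=h(1)+\frac1r=h(1)+\Gamma(1)$.

(b) Start from $K_r\vee t'K_1$ with clique $R$. If $a=1$, add a disjoint edge. If $a\ge2$ and $\Gamma(a)=E_1$, add two nonadjacent vertices with $1$ and $a-1$ neighbors in $R$. In the remaining cases $a\le r-2$ and $\Gamma(a)=E_2$; add two nonadjacent vertices with $r-1$ and $a+1$ neighbors in $R$. The number of added edges is $1$, $a$, $r+a$ respectively, so $t'$ can be chosen to give exactly $m$ edges. The set $R$ is a core, and by Lemma~\ref{lem:subadd} the defect is $1=h(1)+\Gamma(1)$, $h(1)+h(a-1)=h(a)+E_1$, and $h(r-1)+h(a+1)=h(a)+E_2$ respectively. In these graphs and in $G_{m,a}$, for large $m$, the clique is the set of vertices of degree greater than $r$. An isomorphism would therefore map clique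 to clique and preserve the defect, but $h(a)+\Gamma(a)\ne h(a)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:second}]
Put $c_0=k(k-1)+h(a)+\Gamma(a)$. Since $a(r-a)\le p(p+1)$ and $r\ge3$, we have $h(a)\le\frac13k(k-1)$, and $\Gamma(a)<2\le k(k-1)$. So $c_0<\frac73k(k-1)$, which is inside the range of Theorem~\ref{thm:structure}; let $C$ be the constant given there. Let $G\not\cong G_{m,a}$ be $kK_3$-free with $m$ edges. If $\lambda(G)<p+\sqrt{m-c_0}$, the upper bound holds. Otherwise $G$ has a core $R$ satisfying \eqref{eq:twosided}, and Proposition~\ref{prop:arith}(a) gives $(\lambda(G)-p)^2\le m-c_0+Cm^{-1/2}$, which is the upper bound. The graph of Proposition~\ref{prop:arith}(b) is $kK_3$-free and has $\lambda\ge p+\sqrt{m-c_0}$ by Lemma~\ref{lem:lower}. Finally, once $Cm^{-1/2}<\Gamma(a)$, the upper bound is strictly smaller than the right side of \eqref{eq:Gma}, so $G_{m,a}$ is the unique maximizer.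
\end{proof}

\section{The spectral radius of $G_{m,a}$}\label{sec:value}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:second}, $G_{m,a}$ is the unique maximizer. It remains to compute $\lambda^*$.

The graph $G_{m,a}$ is connected, so its positive eigenvector takes one value $x_1$ on the $a$ clique vertices joined to the extra vertex and one value $x_2$ on the other $r-a$ clique vertices. Let $s=ax_1+(r-a)x_2$ be the total weight on the clique, and write $\lambda=\lambda^*$, $u=\lambda^2+\lambda$. The entry is $s/\lambda$ at each of the $t$ vertices joined to the whole clique and $ax_1/\lambda$ at the extra vertex. The equations at the two kinds of clique vertices are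
\[
\lambda x_1=s-x_1+\frac{ts}\lambda+\frac{ax_1}\lambda,\qquad\lambda x_2=s-x_2+\frac{ts}\lambda,
\]
that is, $(u-a)x_1=(\lambda+t)s=ux_2$; in particular $u>a$. Substituting into the definition of $s$ gives $g(\lambda^*)=1$, where
\[
g(\lambda)=(\lambda+t)\Bigl(\frac a{u-a}+\frac{r-a}u\Bigr),\qquad u=\lambda^2+\lambda .
\]
Put $H=a(r-a)=rh(a)$. Since $au+(r-a)(u-a)=ru-H$,
\begin{align*}
u(u-a)\bigl(1-g(\lambda)\bigr)&=u(u-a)-(\lambda+t)(ru-H)\\
&=\lambda^4+2\lambda^3+(1-a)\lambda^2-a\lambda\\
&\qquad-\bigl(r\lambda^3+(r+rt)\lambda^2+(rt-H)\lambda-tH\bigr)\\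
&=\lambda^4-(r-2)\lambda^3-(rt+a+r-1)\lambda^2-(rt+a-H)\lambda+tH .
\end{align*}
As $rt+a=m-rp=M$, $t=(M-a)/r$ and $r=2k-1$, this polynomial is $\Phi(\lambda)$, and $\Phi(\lambda^*)=0$. For $c\in\{0,a\}$ the derivative of $(\lambda+t)/(u-c)$ has numerator $u-c-(\lambda+t)(2\lambda+1)=-\lambda^2-c-t(2\lambda+1)<0$. So $g$ decreases strictly on $[\lambda^*,\infty)$, where $u>a$. Hence $\Phi(\lambda)>0$ for $\lambda>\lambda^*$, and $\lambda^*$ is the largest root.

To prove \eqref{eq:exact}, let again $\lambda=\lambda^*$, so that $u(u-a)=(\lambda+t)(ru-H)$. Dividing by $u$ gives $u-a=r\lambda+rt-H(\lambda+t)/u$, and dividing by $u(ru-H)$ gives a formula for $(\lambda+t)/u$: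
\[
\lambda^2-2p\lambda=M-H\,\frac{\lambda+t}u,\qquad\frac{\lambda+t}u=\frac{u-a}{r(u-h(a))}.
\]
Adding $p^2$ and using $M+p^2=m-k(k-1)$,
\begin{equation}\label{eq:final}
(\lambda-p)^2=m-k(k-1)-h(a)\,\frac{u-a}{u-h(a)}=m-k(k-1)-h(a)+\frac{h(a)\,(a-h(a))}{u-h(a)},
\end{equation}
and $a-h(a)=a^2/r$ gives \eqref{eq:exact}. By \eqref{eq:Gma}, $u\ge\lambda^2\ge m-O(1)$, so the last term is $O(1/m)$. Adding $O(1/m)$ to a number $m-O(1)$ changes its square root by $O(m^{-3/2})$.
\end{proof}

\begin{remark}
The last term of \eqref{eq:exact} is the gain over the test vector of Lemma~\ref{lem:lower}, which is constant on the clique; the true eigenvector is tilted toward the neighbors of the extra vertex by the factor $x_1/x_2=u/(u-a)$. Since $u>a>h(a)>0$, the middle expression in \eqref{eq:final} is smaller than $m-k(k-1)$. Together with Corollary~\ref{cor:second} for $a=0$ and Example~\ref{ex:A}, this gives Theorem~\ref{thm:known} again.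
\end{remark}

\begin{thebibliography}{9}

\bibitem{DY}
Joyentanuj Das and Yamini V,
\emph{A sharp fixed-size spectral bound for $kK_3$-free graphs},
arXiv:2608.05869 (2026).

\end{thebibliography}
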